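\title{Products of literal occurrences in unsatisfiable $k$-CNF formulas}

\begin{abstract}
For a variable $x$ of a CNF formula, the product $\operatorname{occ}(x)\operatorname{occ}(\bar x)$ counts the pairs of clauses that disagree on $x$. We prove that for all large $k$ every unsatisfiable $k$-CNF formula has a variable with $\operatorname{occ}(x)\operatorname{occ}(\bar x)\ge a^k$, where $a=2^{1+10^{-11}}>2$. The proof applies the Lov\'asz Local Lemma to a random assignment that favors frequent literals and withdraws the favor whenever a clause containing the complementary literal is in danger. In the other direction we construct, for all large $k$, unsatisfiable $k$-CNF formulas in which all products are smaller than $2.61^k$.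
\end{abstract}

\section{Introduction}

A \emph{literal} is a boolean variable $x$ or its negation $\bar x$. A \emph{clause} is a disjunction of literals that contains neither the same literal twice nor a variable together with its negation; we treat it as a set of literals. A \emph{CNF formula} is a finite conjunction of clauses, and a \emph{$k$-CNF formula} is one in which every clause has exactly $k$ literals. For a literal $u$, let $\operatorname{occ}_F(u)$, or $\operatorname{occ}(u)$ when $F$ is fixed, be the number of clauses of $F$ that contain $u$.

The product $\operatorname{occ}(x)\operatorname{occ}(\bar x)$ is the number of pairs of clauses, one containing $x$ and one containing $\bar x$, that no value of $x$ can serve at the same time. If all products vanish, we make every occurring literal true and the formula is satisfied. So unsatisfiability forces a positive product, and we ask how large a product it forces. Let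
\[
M(k)=\min_F\ \max_x\ \operatorname{occ}_F(x)\operatorname{occ}_F(\bar x),
\]
where $F$ ranges over the unsatisfiable $k$-CNF formulas and $x$ over the variables of $F$. Two short arguments (Proposition~\ref{prop:easy}) give $2^k/(8k)<M(k)\le 4^{k-1}$. Hence every base $a<2$ satisfies $M(k)\ge a^k$ for large $k$, and the first base in doubt is $2$. The following question comes from Scheder and Zumstein~\cite{SZ}.

\medskip
\noindent\emph{Is there a number $a>2$ such that, for all sufficiently large $k$, every unsatisfiable $k$-CNF formula contains a variable $x$ with $\operatorname{occ}(x)\operatorname{occ}(\bar x)\ge a^k$?}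
\medskip

Small $k$ must be excluded: the $1$-CNF formula $x\wedge\bar x$ has product $1$. For large $k$, an unsatisfiable formula with all products near $2^k$ would be very lopsided. It would need literals that occur about $2^k$ times, and their complements would then be rare. Making such a literal true costs little, so one expects the answer to be yes. The obstacle is that a single clause may contain many of the rare complements, so that many small costs fall on it together. The answer is nevertheless the expected one.

\begin{theorem}\label{thm:lower}
Let $\varepsilon=10^{-11}$ and $a=2^{1+\varepsilon}>2$. There is $k_0$ such that for all $k\ge k_0$ every unsatisfiable $k$-CNF formula (indeed, every unsatisfiable CNF formula all of whose clauses have at least $k$ literals) contains a variable $x$ with $\operatorname{occ}(x)\operatorname{occ}(\bar x)\ge a^k$.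
\end{theorem}

Lopsided formulas do help in the other direction: they bring the base from $4$ to below $2.61$.

\begin{theorem}\label{thm:upper}
Let $G(\sigma)=-\log_2(1-2^{-\sigma})$, $I=\int_0^1\frac{d\sigma}{\sigma+G(\sigma)}$ and $\tau_0=2e^{-I}$. For every $\tau>\tau_0$ and all sufficiently large $k$ there is an unsatisfiable $k$-CNF formula with $\operatorname{occ}(x)\operatorname{occ}(\bar x)\le 2^{\tau k}$ for all variables $x$. Moreover $2^{\tau_0}<2.61$.
\end{theorem}

Together,
\[
2^{1+10^{-11}}\le\liminf_{k\to\infty} M(k)^{1/k}\le\limsup_{k\to\infty} M(k)^{1/k}\le 2^{\tau_0}<2.61 ,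
\]
so $a=2^{1+10^{-11}}$ answers the question and no $a\ge 2.61$ does. We do not determine the exact growth rate. Section~\ref{sec:lll} recalls the Local Lemma, Section~\ref{sec:idea} explains the idea behind Theorem~\ref{thm:lower}, Section~\ref{sec:lower} proves it, and Section~\ref{sec:upper}, which is independent of the two before it, proves Theorem~\ref{thm:upper}.

\section{The Local Lemma and the bases $2$ and $4$}\label{sec:lll}

Let $\mathcal E$ be a finite family of events, each $E\in\mathcal E$ determined by a finite nonempty set $\operatorname{vbl}(E)$ taken from a family of mutually independent random variables, and let $\Gamma(E)$ be the set of $E'\ne E$ in $\mathcal E$ with $\operatorname{vbl}(E')\cap\operatorname{vbl}(E)\ne\emptyset$. The Lov\'asz Local Lemma states: if there are numbers $\omega_E\in[0,1)$ with $\Pr[E]\le \omega_E\prod_{E'\in\Gamma(E)}(1-\omega_{E'})$ for all $E$, then with positive probability no event of $\mathcal E$ occurs. Our events will have very different probabilities, and the following form handles them all at once. The \emph{load} of a random variable $U$ is $\sum_{E:\,U\in\operatorname{vbl}(E)}\Pr[E]$.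

\begin{lemma}\label{lem:lll}
If $|\operatorname{vbl}(E)|\le r$ for all $E\in\mathcal E$ and every load is at most $1/(4r)$, then with positive probability no event of $\mathcal E$ occurs.
\end{lemma}

\begin{proof}
Each $\Pr[E]$ is a term of some load, so $\Pr[E]\le\frac14$, and $\sum_{E'\in\Gamma(E)}\Pr[E']\le r\cdot\frac1{4r}=\frac14$. Take $\omega_E=2\Pr[E]<1$. Then $\prod_{E'\in\Gamma(E)}(1-\omega_{E'})\ge 1-2\sum_{E'\in\Gamma(E)}\Pr[E']\ge\frac12$, so $\omega_E\prod_{E'\in\Gamma(E)}(1-\omega_{E'})\ge\Pr[E]$.
\end{proof}

A literal $u$ that occurs in $F$ is \emph{pure} if $\operatorname{occ}(\bar u)=0$. A pure literal can be arbitrarily frequent at product $0$, so we remove it. Deleting the clauses that contain $u$ raises no occurrence number, and a satisfying assignment of the remaining clauses, which do not mention the variable of $u$, extends to $F$ by making $u$ true. Repeating this, we reach a formula without pure literals, in which every literal of an occurring variable satisfies $1\le\operatorname{occ}(u)\le\operatorname{occ}(u)\operatorname{occ}(\bar u)$.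

\begin{proposition}\label{prop:easy}
For all $k\ge1$ we have $2^k/(8k)<M(k)\le 4^{k-1}$.
\end{proposition}

\begin{proof}
The $2^k$ clauses on $k$ fixed variables form an unsatisfiable formula in which every literal occurs $2^{k-1}$ times. For the lower bound, let all products be at most $d=2^k/(8k)$ and remove pure literals, so that $\operatorname{occ}(u)\le d$ for all $u$. Set the variables by fair coins and take the events ``$D$ is false'', one for each clause $D$. Each has probability $2^{-k}$ and depends on $k$ coins, and each load is at most $2d\,2^{-k}=1/(4k)$. By Lemma~\ref{lem:lll} the formula is satisfiable.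
\end{proof}

The proof shows that an unsatisfiable $k$-CNF formula has a literal with $\operatorname{occ}(u)>2^k/(8k)$. If $\operatorname{occ}(x)=\operatorname{occ}(\bar x)$ for all $x$, this gives a product above $4^k/(64k^2)$, so for such formulas the base is $4$. The base $2$ comes from the opposite extreme, where the complement of the frequent literal occurs once.

\section{Types, truncation and tilting}\label{sec:idea}

It suffices to prove Theorem~\ref{thm:lower} for $k$-CNF formulas: shrinking each clause to a subclause with exactly $k$ literals preserves unsatisfiability and raises no occurrence number. So let $F$ be a $k$-CNF formula with $\operatorname{occ}(x)\operatorname{occ}(\bar x)<2^{(1+\varepsilon)k}$ for all $x$; we must satisfy $F$ when $k$ is large. By Section~\ref{sec:lll} we may assume that $F$ has no pure literal. We measure frequency on an exponential scale: the \emph{type} of a literal $u$ of a variable of $F$ is $t(u)=\frac1k\log_2\operatorname{occ}(u)$. Then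
\begin{equation}\label{eq:types}
t(u)\ge0,\qquad t(u)+t(\bar u)\le1+\varepsilon,\qquad t(u)\le 1+\varepsilon .
\end{equation}
For a clause $D$ and a real $\theta$ put
\[
D_{\le\theta}=\{u\in D:\ t(u)\le\theta\},\qquad \mu_D(\theta)=|D_{\le\theta}|/k .
\]
We want bad events on $O(k)$ variables each whose loads are exponentially small. With fair coins and the events ``$D$ is false'', a literal $u$ contributes $2^{(t(u)-1)k}$ to the load of its variable. Only types near $1$ are harmful, and what is missing is a factor of about $2^{-2\varepsilon k}$. The rest of this section describes, informally, three ways to gain it.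

\emph{Truncation.} We may demand more of $D$, namely that $D_{\le\theta}$ contain a true literal. The bad event now has the larger probability $2^{-\mu_D(\theta)k}$, but it involves only literals that occur at most $2^{\theta k}$ times. This succeeds when $\mu_D(\theta)$ exceeds $\theta$ by a fixed margin for some $\theta$. It fails when $\mu_D(\theta)\lesssim\theta$ for all $\theta$, for instance when the types in $D$ are spread evenly over $[0,1]$.

\emph{Static tilt.} Call a literal of type above $1-\theta$ heavy and its complement light, and make each heavy literal true with probability $\frac12+\beta$. A clause with $hk$ heavy and $\ell k$ light literals is false with probability $2^{-k}(1-2\beta)^{hk}(1+2\beta)^{\ell k}$. If truncation fails for $D$, then $h=1-\mu_D(1-\theta)\gtrsim\theta$. Light literals have type below $\theta+\varepsilon$ by \eqref{eq:types}, so $\ell\le\mu_D(\theta+\varepsilon)\lesssim\theta$. Thus $D$ loses almost nothing, and it gains an exponential factor if $h$ exceeds $\ell$ by a fixed margin. What remains are the clauses with $h\approx\ell\approx\theta$, for which gain and loss cancel to first order in $\beta$.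

\emph{Adaptive tilt.} A light literal $\bar x$ hurts its clause $C$ only when the other literals of $C$ fail. This is rare, and $\bar x$ lies in few clauses. So we tilt $x$, but withdraw the tilt when some clause containing $\bar x$ is in danger. The effect is visible for $k=3$.

\begin{example}\label{ex:three}
Let $C=\bar x\vee z_1\vee z_2$ and $D=x\vee\bar y\vee z_3$ be the only clauses containing $\bar x$ and $\bar y$, respectively. Let the $z_i$ be fair coins, let $U_x,U_y$ be uniform on $[0,1]$, all independent, and let $0<\gamma<\frac12$. Under the static tilt ($x$ true iff $U_x\le\frac12+\gamma$, and likewise for $y$) we get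
\[
\Pr[C\text{ false}]=\tfrac18(1+2\gamma),\qquad \Pr[D\text{ false}]=\tfrac18(1-2\gamma)(1+2\gamma).
\]
Now lower the threshold of $x$ to $\frac12$ when $z_1$ and $z_2$ are false, and lower the threshold of $y$ to $\frac12$ when $U_x>\frac12$ and $z_3$ is false. Then $C$ is false iff $z_1,z_2$ are false and $U_x\le\frac12$, which has probability $\frac18$. If $D$ is false, then $z_3$ is false and $U_x>\frac12$, so the threshold of $y$ is $\frac12$. Hence $D$ is false iff $z_3$ is false, $U_y\le\frac12$ and $x$ is false. These events are independent, and $x$ keeps its tilt with probability $\frac34$, so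
\[
\Pr[D\text{ false}]=\tfrac12\cdot\tfrac12\cdot\bigl(\tfrac12-\tfrac34\gamma\bigr)=\tfrac18\bigl(1-\tfrac32\gamma\bigr).
\]
Light literals cost nothing, and the heavy literal keeps most of its first-order gain.

The gain disappears if the clauses overlap. Replace $C$ by $C'=\bar x\vee\bar y\vee z_3$. The tilt of $x$ is now withdrawn when $U_y\le\frac12+\gamma$ and $z_3$ is false. The tilt of $y$ is withdrawn when $z_3$ is false and either $U_x>\frac12$ (for $D$) or $U_x\le\frac12+\gamma$ (for $C'$), that is, whenever $z_3$ is false. Then $D$ is false iff $z_3$ is false, $U_y\le\frac12$ and $U_x>\frac12$, which has probability $\frac18$.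
\end{example}

The example shows the two points that need care. The rule for $y$ reads $U_x$ and not the value of $x$, because the rule for $x$ might in turn depend on $y$. And the failure of $D$ may itself cause the tilt of $x\in D$ to be withdrawn, through a clause $C\ni\bar x$ that shares literals with $D$. We will let only the rare literals of $C$ decide about withdrawal. An overlap then passes through a rare literal, so few clauses $D\ni x$ have one, and these clauses can be handled by truncation.

\section{Proof of Theorem~\ref{thm:lower}}\label{sec:lower}

Let $F$, $t$ and $\mu_D$ be as in Section~\ref{sec:idea}. Fix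
\[
\delta=\tfrac1{10},\quad\kappa=\tfrac1{400},\quad L=200,\quad\eta=5\cdot10^{-6},\quad\gamma=10^{-9},\quad\varepsilon=10^{-11},
\]
and put $\zeta=2\eta+\varepsilon$, $\Theta=\{\frac\delta2,2\delta,3\delta\}$ and $c=2/\ln2\in(2.885,2.886)$. Here $\eta$ is the margin for truncation, $\kappa$ the margin for the static tilt, $L\gamma$ the unit of static tilt and $\gamma$ the adaptive tilt. From $\ln(1+2s)\le 2s$ we get
\begin{equation}\label{eq:log}
\log_2\bigl(\tfrac12+s\bigr)\le-1+cs\qquad\bigl(|s|<\tfrac12\bigr),
\end{equation}
and we shall use the numerical facts
\begin{equation}\label{eq:num}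
c(3L+1)\gamma<1.74\cdot10^{-6}<\eta/2,\qquad 3L\zeta<0.0061,\qquad \kappa-2\zeta>0.0024 .
\end{equation}

\subsection{Rich, top-heavy and balanced clauses}

For $0<\theta\le3\delta$ let $V_\theta$ be the set of variables that have a literal of type greater than $1-\theta$. These sets increase with $\theta$. Since $2(1-3\delta)>1+\varepsilon$, a variable in $V_{3\delta}$ has only one literal of type above $1-3\delta$. Exchanging the names $v$ and $\bar v$ where necessary, we assume that this literal is the positive one, $v$, and we call $v$ \emph{heavy} and $\bar v$ \emph{light}. By \eqref{eq:types}, $t(\bar v)<\theta+\varepsilon$ for $v\in V_\theta$. For a clause $D$ let $h_D(\theta)k$ and $\ell_D(\theta)k$ be the numbers of $v\in V_\theta$ with $v\in D$ and with $\bar v\in D$, respectively. Then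
\begin{equation}\label{eq:hl}
h_D(\theta)=1-\mu_D(1-\theta),\qquad \ell_D(\theta)\le\mu_D(\theta+\varepsilon).
\end{equation}
The \emph{surplus} of $D$ at $\theta$ is $\Delta_D(\theta)=h_D(\theta)-\ell_D(\theta)$, and we put $\Sigma_D=\sum_{\theta\in\Theta}\Delta_D(\theta)$. The adaptive tilt will act on $X=V_\delta\setminus V_{\delta/2}$. For $x\in X$,
\begin{equation}\label{eq:X}
1-\delta<t(x)\le1-\tfrac\delta2,\qquad t(\bar x)<\delta+\varepsilon .
\end{equation}

The clauses are sorted by the device that will save them. A clause $D$ is \emph{rich} if $\mu_D(\theta)\ge\theta+\eta$ for some $\theta\in[0,1+\varepsilon]$, and \emph{poor} otherwise. A poor clause is \emph{top-heavy} if $\Delta_D(\theta)\ge\kappa$ for some $\theta\in\Theta$, and \emph{balanced} if $\Delta_D(\theta)<\kappa$ for all $\theta\in\Theta$. The next lemma says that a poor clause has almost no deficit and that a balanced clause looks, at the three thresholds in $\Theta$, like a clause with evenly spread types.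

\begin{lemma}\label{lem:shape}
If $D$ is poor and $0<\theta\le3\delta$, then
\[
h_D(\theta)>\theta-\eta,\qquad \ell_D(\theta)<\theta+\varepsilon+\eta,\qquad\Delta_D(\theta)>-\zeta .
\]
If $D$ is balanced, then $|D_{\le2\delta+\varepsilon}|>0.197k$, $|D_{\le3\delta+\varepsilon}|>0.297k$ and $|D\cap X|>0.047k$, where $D\cap X$ is the set of heavy literals $x\in D$ with $x\in X$.
\end{lemma}

\begin{proof}
For poor $D$ we have $\mu_D(1-\theta)<1-\theta+\eta$ and $\mu_D(\theta+\varepsilon)<\theta+\varepsilon+\eta$. With \eqref{eq:hl} this gives the first two bounds, and their difference gives the third. Let $D$ be balanced. For $\theta\in\Theta$,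
\[
\mu_D(\theta+\varepsilon)\ge\ell_D(\theta)=h_D(\theta)-\Delta_D(\theta)>\theta-\eta-\kappa>\theta-0.003 ,
\]
which for $\theta=0.2$ and $\theta=0.3$ gives the first two claims. Further, $h_D(\frac\delta2)=\Delta_D(\frac\delta2)+\ell_D(\frac\delta2)<\kappa+\frac\delta2+\varepsilon+\eta$, so
\[
|D\cap X|/k=h_D(\delta)-h_D(\tfrac\delta2)>\tfrac\delta2-\kappa-\zeta>0.047.\qedhere
\]
\end{proof}

For a balanced clause $C$ let $T(C)=C_{\le2\delta+\varepsilon}$, the \emph{rare part} of $C$. By \eqref{eq:X} it contains every literal $\bar x\in C$ with $x\in X$. The threshold $2\delta$ is chosen so that the failure probability of a rare part, about $2^{-2\delta k}$, is far smaller than the reciprocal of $\operatorname{occ}(\bar x)$, which is at most about $2^{\delta k}$.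

\subsection{The random assignment}

Let $U_v$, one for each variable $v$, be independent and uniform on $[0,1]$. Put
\[
\beta_v=L\gamma\cdot|\{\theta\in\Theta:\ v\in V_\theta\}|\le 3L\gamma,\qquad
\gamma_v=\begin{cases}\gamma&\text{if }v\in X,\\ 0&\text{otherwise,}\end{cases}
\]
so that $\beta_v=\gamma_v=0$ for $v\notin V_{3\delta}$. Define two coupled assignments:
\[
\alpha_0(v)=\text{true}\iff U_v\le\tfrac12+\beta_v,\qquad
\alpha_1(v)=\text{true}\iff U_v\le\tfrac12+\beta_v+\gamma_v .
\]
The first carries the static tilt only, the second also the extra tilt on $X$. They disagree on $v$ with probability $\gamma_v\le\gamma$. The final assignment will give each variable one of these two values, so a literal can end up false only if it is false under $\alpha_0$ or under $\alpha_1$; we call such a literal \emph{weakly false}. This condition depends on one $U_v$ only. A positive literal $v$ is weakly false iff $U_v>\frac12+\beta_v$, and a negative literal $\bar v$ is weakly false iff $U_v\le\frac12+\beta_v+\gamma_v$.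

A balanced clause $C\ni\bar x$ \emph{blocks} $x\in X$ if all literals of $T(C)\setminus\{\bar x\}$ are weakly false, and $x$ is \emph{blocked} if some balanced clause blocks it. Define
\[
\alpha(v)=\begin{cases}\alpha_0(v)&\text{if $v\in X$ is blocked,}\\ \alpha_1(v)&\text{otherwise.}\end{cases}
\]
Blocking is a function of the $U_v$, so the definition is not circular. Every literal that is false under $\alpha$ is weakly false. Only balanced clauses may block, because only they are guaranteed a long rare part; rich and top-heavy clauses will pay for the extra tilt out of their margins.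

\begin{lemma}\label{lem:free}
If a balanced clause $D$ is false under $\alpha$, then it is false under $\alpha_0$.
\end{lemma}

\begin{proof}
All literals of $D$ are weakly false. If $\bar x\in D$ with $x\in X$, then $D$ itself blocks $x$, so $\alpha(x)=\alpha_0(x)$ and $\bar x$ is false under $\alpha_0$. A literal $x\in D\cap X$ is weakly false, so $U_x>\frac12+\beta_x$ and $x$ is false under $\alpha_0$. On variables outside $X$ the assignments $\alpha$, $\alpha_0$, $\alpha_1$ agree.
\end{proof}

\subsection{Links and the bad events}

By Lemma~\ref{lem:free} the extra tilt costs a balanced clause $D$ nothing, and $D$ gains from every $x\in D\cap X$ that is not blocked. It remains to control overlaps of the kind seen in Example~\ref{ex:three}. For balanced $D$, a literal $x\in D\cap X$ is \emph{linked in $D$} if there is a balanced clause $C\ni\bar x$ with $T(C)\cap D\ne\emptyset$, and \emph{free in $D$} otherwise. Let $\Lambda(D)$ and $\Phi(D)$ be the sets of linked and of free literals. We call $D$ \emph{tied} if $|\Lambda(D)|\ge\frac\delta4k=0.025k$ and \emph{loose} otherwise. By Lemma~\ref{lem:shape}, a loose clause has $|\Phi(D)|>0.02k$.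

A literal $x\in X$ occurs in nearly $2^k$ clauses but is linked in few of them.

\begin{lemma}\label{lem:links}
Each $x\in X$ is linked in at most $k\,2^{(3\delta+2\varepsilon)k}$ clauses.
\end{lemma}

\begin{proof}
A clause $D$ with $x\in\Lambda(D)$ is obtained by choosing a balanced clause $C\ni\bar x$, in at most $2^{(\delta+\varepsilon)k}$ ways by \eqref{eq:X}, a literal $w\in T(C)$, in at most $k$ ways, and a clause $D\ni w$, in at most $2^{(2\delta+\varepsilon)k}$ ways.
\end{proof}

This is where it matters that blocking looks at $T(C)$ only. With all of $C$ in its place, $w$ could have type near $1$, and the count would exceed the trivial bound $\operatorname{occ}(x)$. As it stands, a linked literal behaves like a literal of type about $3\delta$. A balanced clause has nearly $3\delta k$ literals of type at most $3\delta+\varepsilon$, slightly too few for truncation at that level, and in a tied clause the linked literals make up the shortfall. This is the role of $3\delta$ in $\Theta$.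

For each rich clause fix $\theta_D\in[0,1+\varepsilon]$ with $\mu_D(\theta_D)\ge\theta_D+\eta$. The bad events are the following.
\begin{itemize}
\item[(R)] $D$ rich. $E_D$: all literals of $D_{\le\theta_D}$ are weakly false.
\item[(H)] $D$ top-heavy. $E_D$: all literals of $D$ are weakly false.
\item[(T)] $D$ tied. $E_D$: all literals of $D_{\le3\delta+\varepsilon}\cup\Lambda(D)$ are weakly false.
\item[(L)] $D$ loose. $E_D$: $D$ is false under $\alpha_0$, and all literals of $\Phi(D)$ are false under $\alpha_1$.
\item[(B)] $D$ loose, $x\in\Phi(D)$, $C\ni\bar x$ balanced. $E_{D,x,C}$: $D$ is false under $\alpha_0$, and all literals of $T(C)\setminus\{\bar x\}$ are weakly false.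
\end{itemize}
The value of $\alpha$ on a clause depends on exponentially many $U_v$, but each bad event is determined by the $U_v$ of the literals named in it, of which there are at least one and at most $2k$.

\begin{lemma}\label{lem:sound}
If no bad event occurs, then $\alpha$ satisfies $F$.
\end{lemma}

\begin{proof}
Let $D$ be false under $\alpha$. All its literals are weakly false, so $E_D$ occurs if $D$ is rich, top-heavy or tied. Let $D$ be loose. It is false under $\alpha_0$ by Lemma~\ref{lem:free}. If no $x\in\Phi(D)$ is blocked, then $\alpha=\alpha_1$ on $\Phi(D)$ and $E_D$ occurs. If some $C$ blocks some $x\in\Phi(D)$, then $E_{D,x,C}$ occurs.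
\end{proof}

\subsection{Probabilities of the bad events}

Two estimates are used repeatedly. By \eqref{eq:log} and \eqref{eq:num}, for every literal $u$,
\begin{equation}\label{eq:weak}
\Pr[u\text{ weakly false}]\le\tfrac12+(3L+1)\gamma\le2^{-(1-\eta/2)} .
\end{equation}
Next, a literal $u$ of $v$ is false under $\alpha_0$ with probability $\frac12+s_u$, where $s_u=-\beta_v$ for $u=v$ and $s_u=\beta_v$ for $u=\bar v$. Counting the pairs $(v,\theta)$ with $v\in V_\theta$, $\theta\in\Theta$, we get for every clause $D$
\begin{equation}\label{eq:static}
\sum_{u\in D}s_u=-L\gamma k\sum_{\theta\in\Theta}\bigl(h_D(\theta)-\ell_D(\theta)\bigr)=-L\gamma k\,\Sigma_D .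
\end{equation}

\begin{lemma}\label{lem:prob}
For $k\ge1000$ the bad events of kinds {\rm(R)}, {\rm(H)}, {\rm(T)}, {\rm(L)}, {\rm(B)} have probability at most
\[
2^{-(\theta_D+\eta/2)k},\quad 2^{-(1+2\varepsilon)k},\quad 2^{-0.321k},\quad 2^{-(1+2\varepsilon)k},\quad 2^{-1.194k},
\]
respectively.
\end{lemma}

\begin{proof}
The literals of a clause belong to distinct variables, so in the first four cases the probability is a product over literals.

(R) By \eqref{eq:weak}, $\Pr[E_D]\le2^{-(1-\eta/2)(\theta_D+\eta)k}$. Since $\theta_D+\eta\le\mu_D(\theta_D)\le1$, we have $(1-\frac\eta2)(\theta_D+\eta)\ge\theta_D+\frac\eta2$. Thus half of the margin $\eta$ pays for all tilts, which is why $L\gamma$ must be small against $\eta$.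

(H) A literal $u\in D$ is weakly false with probability $\frac12+s_u+\gamma$ if $u=\bar x$ with $x\in X$, and with probability $\frac12+s_u$ otherwise. There are at most $\ell_D(\delta)k<0.11k$ literals of the first kind, by $X\subseteq V_\delta$ and Lemma~\ref{lem:shape}. By \eqref{eq:log} and \eqref{eq:static},
\[
\log_2\Pr[E_D]\le-k-c\gamma k\,(L\Sigma_D-0.11).
\]
One term of $\Sigma_D$ is at least $\kappa$ and the other two exceed $-\zeta$, so $L\Sigma_D>200\cdot0.0024=0.48$ by \eqref{eq:num}. The bracket exceeds $0.3$, and $0.3\,c\gamma>8\cdot10^{-10}>2\varepsilon$. Here the static gain must outweigh the full cost of the extra tilt, which is why $L\kappa$ must be large against $\delta$.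

(T) Linked literals have type above $1-\delta$, so $\Lambda(D)$ is disjoint from $D_{\le3\delta+\varepsilon}$. By Lemma~\ref{lem:shape} the event involves at least $(0.297+0.025)k$ literals, and \eqref{eq:weak} gives $\Pr[E_D]\le2^{-(1-\eta/2)0.322k}\le2^{-0.321k}$.

(L) For $x\in\Phi(D)$, falsity under $\alpha_1$ implies falsity under $\alpha_0$ and has probability $\frac12+s_x-\gamma$. The other literals contribute $\frac12+s_u$. Since $L\Sigma_D>-3L\zeta>-0.0061$,
\[
\log_2\Pr[E_D]\le-k-c\gamma k\,(L\Sigma_D+0.02)\le-k-0.0139\,c\gamma k ,
\]
and $0.0139\,c\gamma>4\cdot10^{-11}>2\varepsilon$. The adaptive gain must outweigh the possible static loss, which is why $L\eta$ must be small against $\delta$. This case determines the size of $\varepsilon$.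

(B) We claim that
\[
\Pr[E_{D,x,C}]\le\prod_{u\in D}\Pr[u\text{ false under }\alpha_0]\prod_{u\in T(C)\setminus\{\bar x\}}\Pr[u\text{ weakly false}].
\]
The event is an intersection of independent conditions, one for each variable, so only variables common to $D$ and $T(C)\setminus\{\bar x\}$ need attention. As $x$ is free, $T(C)\cap D=\emptyset$, so such a variable occurs as $u\in D$ and $\bar u\in T(C)$. If $u$ is false under $\alpha_0$ and $\bar u$ is weakly false, then $\bar u$ is true under $\alpha_0$ and false under $\alpha_1$, which has probability at most $\gamma$. The two corresponding factors on the right are each at least $\frac12-3L\gamma>0.49$, so their product exceeds $\gamma$. This proves the claim. By \eqref{eq:log}, \eqref{eq:static} and $L\Sigma_D>-0.0061$, the first product is at most $2^{-k+0.0061c\gamma k}\le2^{-(1-10^{-10})k}$. By Lemma~\ref{lem:shape}, $|T(C)\setminus\{\bar x\}|\ge0.197k-1\ge0.196k$, so by \eqref{eq:weak} the second is at most $2^{-(1-\eta/2)0.196k}\le2^{-0.195k}$. Finally $1.195-10^{-10}>1.194$.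
\end{proof}

\subsection{Loads}

Fix a variable $v$ and $k\ge1000$. We bound the contribution of each kind of event to the load of $U_v$, using $\operatorname{occ}(u)=2^{t(u)k}$ for the two literals $u$ of $v$.

(R) If $u\in D_{\le\theta_D}$, then $t(u)\le\theta_D$ and $\Pr[E_D]\le2^{-(t(u)+\eta/2)k}$. There are at most $2^{t(u)k}$ such $D$ for each $u$. The contribution is at most $2\cdot2^{-\eta k/2}$.

(H) and (L). At most $2\cdot2^{(1+\varepsilon)k}$ clauses contain a literal of $v$, and each carries at most one such event. The contribution is at most $2\cdot2^{(1+\varepsilon)k}2^{-(1+2\varepsilon)k}=2\cdot2^{-\varepsilon k}$.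

(T) At most $2\cdot2^{(0.3+\varepsilon)k}$ clauses have a literal of $v$ in $D_{\le3\delta+\varepsilon}$, and by Lemma~\ref{lem:links} at most $k\,2^{(0.3+2\varepsilon)k}$ have $v\in\Lambda(D)$. The contribution is at most $(k+2)2^{(0.3+2\varepsilon-0.321)k}\le(k+2)2^{-0.02k}$.

(B), with $v$ a variable of $D$. There are at most $2\cdot2^{(1+\varepsilon)k}$ choices of $D$, $k$ of $x$ and $2^{(\delta+\varepsilon)k}$ of $C\ni\bar x$. The contribution is at most $2k\,2^{(1.1+2\varepsilon-1.194)k}\le2k\,2^{-0.09k}$.

(B), with $v$ a variable of $T(C)\setminus\{\bar x\}$. The literal of $v$ in $T(C)$ has type at most $2\delta+\varepsilon$, so there are at most $2\cdot2^{(2\delta+\varepsilon)k}$ choices of $C$, then $k$ of $\bar x\in C$, and by \eqref{eq:X} at most $2^{(1-\delta/2)k}$ of $D\ni x$. The contribution is at most $2k\,2^{(1.15+\varepsilon-1.194)k}\le2k\,2^{-0.04k}$. This count is the reason for removing $V_{\delta/2}$ from $X$: with $t(x)$ up to $1+\varepsilon$ the exponent $1.15+\varepsilon$ would become $1.2+2\varepsilon>1.194$.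

Every load is therefore at most
\[
S(k)=2\cdot2^{-\eta k/2}+2\cdot2^{-\varepsilon k}+(k+2)2^{-0.02k}+2k\,2^{-0.09k}+2k\,2^{-0.04k},
\]
which depends neither on $F$ nor on $v$ and decays exponentially. Choose $k_0\ge1000$ with $S(k)\le1/(8k)$ for all $k\ge k_0$. For such $k$, Lemma~\ref{lem:lll} with $r=2k$ gives an outcome in which no bad event occurs, and by Lemma~\ref{lem:sound} the formula $F$ is satisfiable. This proves Theorem~\ref{thm:lower}. \qed

\section{Proof of Theorem~\ref{thm:upper}}\label{sec:upper}

\subsection{Covering families and one stage}

The complete formula on $k$ variables refutes an assignment by branching on one variable at a time, and both literals of a variable occur equally often. We branch instead on a large block of variables: either a fraction $p$ of the block is true, or a fraction $1-p$ is false. The following lemma certifies either case by one of few small sets.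

\begin{lemma}\label{lem:cover}
Let $\pi\in(0,1)$, $k\ge2/\pi$, $N=k^3$ and $1\le m\le k$. There is a family $\mathcal S$ of $m$-element subsets of an $N$-element set, with $|\mathcal S|\le3k^3\pi^{-m}$, such that every subset $Q$ with $|Q|\ge\pi N$ contains a member of $\mathcal S$.
\end{lemma}

\begin{proof}
Note that $\pi N\ge2k^2>k$. A uniformly random $m$-set lies in a fixed $Q$ with probability
\[
\prod_{j<m}\frac{|Q|-j}{N-j}\ge\prod_{j<m}\frac{\pi N-j}{N}\ge\pi^m\Bigl(1-\frac k{\pi N}\Bigr)^{k}\ge\pi^m\Bigl(1-\frac{1}{\pi k}\Bigr)\ge\tfrac12\pi^m ,
\]
where the third step is Bernoulli's inequality together with $k^2/N=1/k$. Take $\lceil2N\pi^{-m}\rceil\le3N\pi^{-m}$ independent random $m$-sets. A fixed $Q$ contains none of them with probability at most $(1-\frac12\pi^m)^{2N\pi^{-m}}\le e^{-N}$. The expected number of such $Q$ is at most $2^Ne^{-N}<1$, so some choice leaves none.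
\end{proof}

\begin{example}\label{ex:stage}
Let $k\ge8$ and $m=\lfloor k/5\rfloor$. On a block of $k^3$ variables take a family $\mathcal R$ of $k$-sets for $\pi=\frac34$ and a family $\mathcal S$ of $m$-sets for $\pi=\frac14$. For $R\in\mathcal R$ add the clause $\{\bar y:y\in R\}$. For $S\in\mathcal S$ take $k-m$ new variables and add the $2^{k-m}$ clauses consisting of $S$ and one literal of each new variable. If three quarters of the block are true, a clause of the first kind is false. Otherwise some $S$ is entirely false, and so is one of its $2^{k-m}$ clauses. A block variable has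
\[
\operatorname{occ}(\bar y)\operatorname{occ}(y)\le 3k^3\bigl(\tfrac43\bigr)^k\cdot3k^3\,4^m2^{k-m}\le9k^6\Bigl(\bigl(\tfrac43\bigr)^52^6\Bigr)^{k/5}\le 9k^6\,270^{k/5},
\]
and a new variable has product $4^{k-m-1}\le256^{k/5}$. Since $270<3.07^5$, one stage already lowers the base from $4$ to below $3.07$.
\end{example}

\subsection{The curve}

We iterate the example, changing $p$ slowly, and look for the schedule that makes all products equal to $2^{\tau k}$. Suppose that $Bk$ literals are still missing from the clause under construction and that $p=2^{-\sigma}$, so that $1-p=2^{-G(\sigma)}$. Up to polynomial factors, $\operatorname{occ}(\bar y)\le|\mathcal R|\approx2^{sk}$ with $s=\sigma B$, so $\operatorname{occ}(y)$, which is bounded by the number of clauses below this point, may be $2^{(\tau-s)k}$. Adding $-k\,dB$ literals to the clause costs a family $\mathcal S$ of size $2^{-G k\,dB}$, and this must equal the factor $2^{k\,ds}$ by which the allowance $2^{(\tau-s)k}$ shrinks. So $ds=-G\,dB$, that is, $dB/B=-d\sigma/(\sigma+G)$. We start at $\sigma=0$, $B=1$ and stop at $\sigma=1$, where $p=\frac12$ and a complete formula with $2^{Bk}$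 clauses takes over. There $s=B$ and $\tau-s=B$, so $\tau=2B$. We now make this precise.

For $\sigma\in(0,1)$ we have $G'(\sigma)=-2^{-\sigma}/(1-2^{-\sigma})<-1$, because $2^{-\sigma}>\frac12$. Hence $G$ and $\sigma+G$ are decreasing on $(0,1]$, and $1/(\sigma+G)$ is increasing, continuous and tends to $0$ as $\sigma\to0$. For $\sigma\in[0,1]$ put
\[
B(\sigma)=\exp\Bigl(-\int_0^\sigma\frac{d\rho}{\rho+G(\rho)}\Bigr),\qquad s(\sigma)=\sigma B(\sigma),\qquad B^*=B(1)=s(1)=\tau_0/2 .
\]
On $(0,1]$ we have $B'=-B/(\sigma+G)<0$ and $s'=B+\sigma B'=BG/(\sigma+G)=-GB'>0$. So $B$ decreases from $1$ to $B^*$, and $s$ increases from $0$ to $B^*$.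

Let $\tau>\tau_0$. For an integer $n\ge1$ put $\sigma_i=i/n$, $B_i=B(\sigma_i)$, $s_i=s(\sigma_i)$ and $\xi=\max_i(B_i-B_{i+1})$. By uniform continuity of $B$ and $s$ we can fix $n$ with
\begin{equation}\label{eq:mesh}
\max_i(s_{i+1}-s_i)+2\xi<\tau-\tau_0 .
\end{equation}
For $0\le i<n$ let $p_i=2^{-\sigma_{i+1}}\in[\frac12,1)$, $q_i=1-p_i=2^{-G(\sigma_{i+1})}$, $r_i=B_i\sigma_{i+1}$ and $g_i=(B_i-B_{i+1})G(\sigma_{i+1})$. Then
\begin{equation}\label{eq:rg}
r_i\le s_{i+1}+\xi,\qquad g_i\le s_{i+1}-s_i .
\end{equation}
Indeed, $r_i=s_{i+1}+\sigma_{i+1}(B_i-B_{i+1})$, and since $G\ge G(\sigma_{i+1})$ on $(\sigma_i,\sigma_{i+1}]$,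
\[
s_{i+1}-s_i=\int_{\sigma_i}^{\sigma_{i+1}}G\cdot(-B')\,d\sigma\ge G(\sigma_{i+1})(B_i-B_{i+1}).
\]

\subsection{The formula}

Let $m_i=\lfloor(1-B_i)k\rfloor$. For large $k$ we have $0=m_0<m_1<\dots<m_n<k$ and $k\ge2/q_i\ge2/p_i$ for all $i$. We define \emph{contexts of stage $i$}, which are sets of $m_i$ positive literals, and clauses, recursively. The only context of stage $0$ is $\emptyset$. For each context $C$ of stage $i<n$ take a block of $N=k^3$ new variables and, by Lemma~\ref{lem:cover}, two families on it: $\mathcal R$ for $(\pi,m)=(p_i,k-m_i)$ and $\mathcal S$ for $(\pi,m)=(q_i,m_{i+1}-m_i)$. For each $R\in\mathcal R$ add the clause $C\cup\{\bar y:y\in R\}$. For each $S\in\mathcal S$ declare $C\cup S$ a context of stage $i+1$. For each context $C$ of stage $n$ take $k-m_n$ new variables and add the $2^{k-m_n}$ clauses consisting of $C$ and one literal of each new variable. Every clause has exactly $k$ literals on distinct variables.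

\emph{Unsatisfiability.} Fix an assignment and call a context false if all its literals are false. The context $\emptyset$ is false. Let $C$ be a false context of stage $i<n$. If at least $p_iN$ variables of its block are true, some $R\in\mathcal R$ is entirely true and the clause $C\cup\{\bar y:y\in R\}$ is false. Otherwise at least $q_iN$ of them are false, some $S\in\mathcal S$ is entirely false, and $C\cup S$ is a false context of stage $i+1$. If we reach a false context of stage $n$, one of its $2^{k-m_n}$ clauses is false.

\emph{Occurrences.} Let $O^*$ hide factors polynomial in $k$, with coefficients that may depend on $n$. At stage $i$, from $k-m_i\le B_ik+1$ and $m_{i+1}-m_i\le(B_i-B_{i+1})k+1$ we get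
\[
|\mathcal R|\le6k^3\,2^{r_ik},\qquad|\mathcal S|\le3k^3q_i^{-1}\,2^{g_ik}.
\]
Let $W_i$ be the largest number of clauses created from one context of stage $i$ and its descendants. Then $W_n=2^{k-m_n}\le2\cdot2^{B^*k}$ and $W_i\le|\mathcal R|+|\mathcal S|W_{i+1}$, where the families are the largest ones of stage $i$. Put $e_i=2B^*-s_i+\xi$. We claim that $W_i=O^*(2^{e_ik})$ and argue by downward induction. For $i=n$ we have $e_n=B^*+\xi$. For $i<n$, \eqref{eq:rg} gives $g_i+e_{i+1}\le e_i$, so $|\mathcal S|W_{i+1}=O^*(2^{e_ik})$, and it gives $r_i\le s_{i+1}+\xi\le B^*+\xi\le e_i$, because all $s_j\le B^*$.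

Let $y$ be a variable of the block of a context $C$ of stage $i<n$. The literal $\bar y$ occurs only in the clauses $C\cup\{\bar y':y'\in R\}$, so $\operatorname{occ}(\bar y)\le|\mathcal R|=O^*(2^{(s_{i+1}+\xi)k})$. The literal $y$ occurs only in clauses created from the contexts $C\cup S$ and their descendants, so $\operatorname{occ}(y)\le|\mathcal S|W_{i+1}=O^*(2^{e_ik})$. The product is $O^*(2^{(2B^*+s_{i+1}-s_i+2\xi)k})$. A variable introduced at stage $n$ has product $4^{k-m_n-1}\le2^{2B^*k}$. Since $2B^*=\tau_0$, inequality \eqref{eq:mesh} leaves an exponential margin, and for large $k$ all products are at most $2^{\tau k}$.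

\subsection{The numerical bound}

Since $1/(\sigma+G)$ is increasing, the left Riemann sum with step $0.1$ is a lower bound for $I$. The term at $\sigma=0$ vanishes, and the values of $1/(\sigma+G(\sigma))$ at $\sigma=0.1,\dots,0.9$ are at least
\[
0.249,\ 0.317,\ 0.368,\ 0.408,\ 0.440,\ 0.463,\ 0.480,\ 0.491,\ 0.498 .
\]
Their sum is $3.714$, so $I\ge0.371>0.37$. Hence $\tau_0\le2e^{-0.37}<1.382$ and $2^{\tau_0}<2^{1.382}<2.61$. This completes the proof of Theorem~\ref{thm:upper}. \qed

\begin{thebibliography}{1}

\bibitem{SZ}
Dominik Scheder and Philipp Zumstein,
\emph{Unsatisfiable CNF Formulas need many Conflicts},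
arXiv:0806.1148 (2008).

\end{thebibliography}
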